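\title{Persistence of local curvature bounds along complete Ricci flows with scalar curvature at most $\Lambda/t$}

\begin{abstract}
Let $(M^m,g(t))_{t\in[0,T]}$ be a Ricci flow with complete time slices, without any global curvature bound, whose scalar curvature is at most $\Lambda/t$. We prove that if $|\mathrm{Rm}|\le1$ on the unit ball about $p$ at time $0$, then $|\mathrm{Rm}|\le1+Ct$ on $B_{g(t)}(p,1-\sigma)$ for $t\le (c\sigma)^2$, where $c$ depends only on $m,\Lambda$ and $C$ only on $m,\Lambda,\sigma$. No assumption on volume is made. This proves a conjecture stated by Huang, Rong and Wang, in a stronger form. The proof localizes with a solution of the heat equation in place of the distance function, and it uses the fact that small scalar curvature forces a flow of bounded curvature to change slowly.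
\end{abstract}

\section{The question and the result}

A \emph{Ricci flow} is a smooth family $g(t)$, $t\in[0,T]$, $T>0$, of Riemannian metrics on a smooth $m$-manifold $M$ with $\partial_tg(t)=-2\,\mathrm{Rc}_{g(t)}$. We write $\mathrm{Rm}$, $\mathrm{Rc}$ and $R$ for the Riemann, Ricci and scalar curvature, $B_g(p,r)$ for the open geodesic ball, and $|\cdot|$ for the norm that $g(t)$ induces on tensors, so that $|\mathrm{Rm}|^2$ is the sum of the squares of the components of $\mathrm{Rm}$ in an orthonormal frame.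

Along the flow the curvature satisfies a reaction--diffusion equation, and $(\partial_t-\Delta)|\mathrm{Rm}|^2\le C(m)|\mathrm{Rm}|^3$. If $M$ is closed and $|\mathrm{Rm}|\le1$ everywhere at time $0$, comparison with the ordinary differential equation $y'=Cy^{3/2}$ keeps the curvature bounded for a time that depends only on $m$. If the bound is known only on a ball, curvature may enter the ball from outside, and one asks how little must be known about the rest of the flow to prevent this. The following conjecture from \cite{HRW} proposes that a bound on the scalar curvature, a single function, suffices for a ball that is close to a Euclidean ball of possibly lower dimension. Here $\mathbb B^k(1)$ is the unit ball of $\mathbb R^k$, $1\le k\le m$; balls carry the induced distance; and $d_{\mathrm{GH}}(X,Y)$ is the Gromov--Hausdorff distance, that is, one half of the infimum, over all relations $\mathcal C\subset X\times Y$ that project onto both factors, of $\sup|d_X(x,x')-d_Y(y,y')|$, the supremum taken over $(x,y),(x',y')\in\mathcal C$.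

\medskip
\noindent\textbf{Conjecture.} \emph{Given $\alpha\in(0,1)$, there are positive constants $\delta=\delta(m,\alpha)$ and $\varepsilon=\varepsilon(m,\alpha)$ with the following property. Let $(M^m,g(t))_{t\in[0,T]}$ be a Ricci flow all of whose time slices are complete, and let $p\in M$ satisfy}
\[
\sup_{B_{g(0)}(p,1)}|\mathrm{Rm}_{g(0)}|\le1,\qquad d_{\mathrm{GH}}\big(B_{g(0)}(p,1),\mathbb B^k(1)\big)\le\delta,\qquad\sup_{M\times[0,T]}|R_{g(t)}|\le1 .
\]
\emph{Then for all $t\in(0,T]$ with $t\le\varepsilon^2$,}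
\[
\sup_{B_{g(t)}(p,\varepsilon)}|\mathrm{Rm}_{g(t)}|\le\alpha t^{-1}+\varepsilon^{-2}.
\]

For $k<m$ the second hypothesis allows the ball to be collapsed: in $\mathbb R^k\times\mathbb T^{m-k}$ with a small flat torus the unit ball is close to $\mathbb B^k(1)$ and has arbitrarily small volume. In dimension one $\mathrm{Rm}=0$, and in dimension two $|\mathrm{Rm}|=|R|$, so the conjecture is immediate for $m\le2$. In higher dimensions $R$ does not bound $\mathrm{Rm}$ at a given time: the product of the unit sphere and the hyperbolic plane has $R=0$ and $\mathrm{Rm}\ne0$. Any proof must therefore use that $R$ stays bounded over an interval of time.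

The conjecture is true. The Gromov--Hausdorff hypothesis and the term $\alpha t^{-1}$ are not needed, and of the scalar curvature hypothesis only an upper bound of the scale-invariant form $R\le\Lambda/t$ is used.

\begin{theorem}\label{thm:main}
Let $m\ge1$, $\Lambda\ge1$ and $\sigma\in(0,\frac12]$. There are $\varepsilon_\sigma=c(m,\Lambda)\,\sigma\in(0,1]$ and $C_\sigma=C(m,\Lambda,\sigma)$ such that the following holds. Let $(M^m,g(t))_{t\in[0,T]}$ be a smooth Ricci flow all of whose time slices are complete; no curvature bound is assumed. Suppose that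
\[
\sup_{B_{g(0)}(p,1)}|\mathrm{Rm}_{g(0)}|\le1,\qquad R_{g(t)}\le\Lambda/t\ \text{ on }M\times(0,T].
\]
Then for all $t\in[0,\min(T,\varepsilon_\sigma^2)]$,
\[
\sup_{B_{g(t)}(p,1-\sigma)}|\mathrm{Rm}_{g(t)}|\le1+C_\sigma t .
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds with $\delta=1$ and $\varepsilon=\varepsilon(m)$, in the stronger form $\sup_{B_{g(t)}(p,\varepsilon)}|\mathrm{Rm}_{g(t)}|\le\varepsilon^{-2}$ for $t\in[0,\min(T,\varepsilon^2)]$.
\end{corollary}

\begin{proof}
For $0<t\le1$ we have $R\le1\le1/t$, so Theorem~\ref{thm:main} applies on $[0,\min(T,1)]$ with $\Lambda=1$ and $\sigma=\frac12$. Choose $\varepsilon\le\min(\frac12,\varepsilon_{1/2})$ with $1+C_{1/2}\varepsilon^2\le\varepsilon^{-2}$. For $t\le\min(T,\varepsilon^2)$ we get $|\mathrm{Rm}|\le1+C_{1/2}t\le\varepsilon^{-2}$ on $B_{g(t)}(p,\frac12)\supset B_{g(t)}(p,\varepsilon)$.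
\end{proof}

The linear term in the theorem cannot be dropped: the round $2$-sphere of Gauss curvature $\frac12$ evolves by $g(t)=(1-t)g(0)$, so $|\mathrm{Rm}|=R=(1-t)^{-1}$, which is at most $1/t$ for $t\le\frac12$ and at least $1+t$. One family of surfaces shows what fails without the bound on $R$ and without completeness.

\begin{example}[The thin cigar]\label{ex:cigar}
For $r>0$ let $a=e^{4t/r^2}$ and $g(t)=r^2(a+|z|^2)^{-1}(dx^2+dy^2)$ on $\mathbb R^2\ni z=(x,y)$. A metric $e^{2f}(dx^2+dy^2)$ has $R=-2e^{-2f}(f_{xx}+f_{yy})$, and the Euclidean Laplacian of $\log(a+|z|^2)$ is $4a(a+|z|^2)^{-2}$. Hence $R=4r^{-2}a/(a+|z|^2)$, and $\partial_tg=-Rg=-2\,\mathrm{Rc}$. The distance to the origin is $s=r\operatorname{arcsinh}(|z|/\sqrt a)$, and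
\[
g(t)=ds^2+r^2\tanh^2(s/r)\,d\theta^2,\qquad|\mathrm{Rm}|=R=4r^{-2}\cosh^{-2}(s/r).
\]
Each $g(t)$ is complete. Below, $r$ is small.

\emph{The bound on $R$.} Take $|p|=\sinh(2/r)$, so that $s(p)=2$ at time $0$. On $B_{g(0)}(p,1)$ we have $s>1$, hence $|\mathrm{Rm}|\le16r^{-2}e^{-2/r}\le1$. The map $s-2$ sends this ball onto $(-1,1)$, and $|s(z)-s(z')|\le d(z,z')\le|s(z)-s(z')|+\pi r$, so the ball is within $\pi r/2$ of $\mathbb B^1(1)$. Let $t_r=\frac12r^2\log\sinh(2/r)$, the time at which $a=|p|^2$; from $e^{1/r}\le\sinh(2/r)\le e^{2/r}$ we get $r/2\le t_r\le r$. At that time $|\mathrm{Rm}|(p)=2r^{-2}$, which exceeds $\alpha t_r^{-1}+\varepsilon^{-2}$ as $r\to0$. So the conjecture fails without its hypothesis on $R$. On $[0,t_r]$ the hypotheses of Theorem~\ref{thm:main} hold with $\Lambda=4/r$, because $R\le4r^{-2}$; the constants must depend on $\Lambda$.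

\emph{Completeness.} Restrict the flow to the open set $U=\{R_{g(0)}<1\}$ and to $[0,T]$ with $T=\frac14r^2\log4$. There $a\le4$ and $R\le aR_{g(0)}\le4\le1/t$, so all hypotheses but completeness hold with $\Lambda=1$. At a point $p$ with $1+|p|^2=8r^{-2}$, which lies in $U$, we have $|\mathrm{Rm}|(p,T)=16r^{-2}/(3+8r^{-2})\to2$ while $T\to0$. This violates any bound $1+CT$.
\end{example}

Section~\ref{sec:idea} explains the mechanism on model cases, and Section~\ref{sec:tools} collects the evolution equations. Completeness yields a cutoff function at infinity (Section~\ref{sec:cutoff}), which replaces the missing global curvature bound in every maximum principle on $M$. The bound $R\le\Lambda/t$ enters twice: in the construction of a weight from the heat equation (Section~\ref{sec:weight}) and in the weighted curvature estimate (Section~\ref{sec:key}), which is also where the initial curvature bound is first used. Section~\ref{sec:end} deduces the theorem.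

\section{Two rates of order $t^{-1/2}$}\label{sec:idea}

Write $\Box=\partial_t-\Delta_{g(t)}$. The identity behind the theorem is $\Box R=2|\mathrm{Rc}|^2$. If $R\equiv0$, it gives $\mathrm{Rc}\equiv0$; the metric does not move, and the theorem holds with no loss in the radius or in the bound. The proof makes this observation quantitative and local.

\emph{Small scalar curvature gives slow change.} Let $M$ be closed, and suppose that $|\mathrm{Rm}|\le4$ and $|R|\le\eta$ on $M\times[S-1,S]$. The curvature bound gives $\Box|\mathrm{Rc}|^2\le C_1|\mathrm{Rc}|^2$ with $C_1=C_1(m)$. Let $\tau=t-S+1\in[0,1]$ and $\lambda=(1+C_1)/2$. Then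
\[
\Box\big(\tau|\mathrm{Rc}|^2-\lambda R\big)\le(1+C_1)|\mathrm{Rc}|^2-2\lambda|\mathrm{Rc}|^2=0 .
\]
At $\tau=0$ the function is at most $\lambda\eta$, so by the maximum principle $|\mathrm{Rc}|^2\le\lambda\eta+\lambda R\le2\lambda\eta$ at time $S$. Repeating the device bounds $|\nabla^2\mathrm{Rc}|^2$ by $C\eta$, and since $\partial_t\mathrm{Rm}$ is expressed through $\nabla^2\mathrm{Rc}$ and $\mathrm{Rc}$, the curvature changes at a rate at most $C\eta^{1/2}$. Under the hypothesis of the theorem $\eta$ is of order $\Lambda/S$, and the rate is $C_*S^{-1/2}$.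

\emph{A weight that decays at the same rate.} To localize, one bounds $|\mathrm{Rm}|w^2$, where $w$ behaves like the distance to the boundary of the ball. We need $|\nabla w|$ close to $1$ and $\Box w\le0$, so that functions of $w$ are good cutoffs, and we need to control $\partial_tw$ at a fixed point. The candidate $1-d_{g(t)}(\cdot,p)$ fails the last requirement: the length of a unit speed curve $\gamma$ changes at the rate $-\int\mathrm{Rc}(\gamma',\gamma')$, which $R$ does not control, and in Example~\ref{ex:cigar} one sees how fast distances can move, $\partial_ts=-2r^{-1}\tanh(s/r)$. Instead we let a Lipschitz function $u_0\approx(1-d_{g(0)}(\cdot,p))_+$ evolve by the heat equation. On the static line, with heat kernel $k_t$ and $|u_0'|\le L$, the solution satisfies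
\[
|u_x|=|k_t*u_0'|\le L,\qquad|u_t|=|u_{xx}|=|k_t'*u_0'|\le L\int|k_t'|=2Lk_t(0)=\frac{L}{\sqrt{\pi t}},
\]
with equality in the second bound at $x=0$ for $u_0=L|x|$. Both bounds survive on a Ricci flow: the first needs no curvature hypothesis, and the second needs only $|R|\le\Lambda_1/t$. Then $w=u-B\sqrt t$ has $\partial_tw\le-\frac B4t^{-1/2}$, and $B$ may be taken as large as we like, at the price of a shorter time interval.

\emph{The comparison.} Suppose $|\mathrm{Rm}|w^2$ first reaches a large value $A^2$ at $(\bar x,\bar t)$. Rescale so that the curvature and the weight both equal $1$ there, and let $S$ be the rescaled time. Since the weight is decreasing at $\bar x$, the curvature must be increasing to compensate, at a rate at least $(B/A)S^{-1/2}$. If $S\ge2$, there is a unit of time before $S$ on which the first argument runs, and the rate is at most $C_*S^{-1/2}$; this is a contradiction for $B>AC_*$. If $S\le2$, the curvature, which is at most $A^{-2}$ at time $0$ after rescaling, has no time to reach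 $1$. On a surface $1=|R|(\bar x,S)\le\Lambda_1/S$ bounds $S$, and only the short-time case matters; the comparison of rates is what higher dimensions require.

\section{Evolution equations and the maximum principle}\label{sec:tools}

From now on $(M,g(t))$ and $p$ are as in Theorem~\ref{thm:main}. We may assume that $M$ is connected and $m\ge2$. We write $d_t=d_{g(t)}(\cdot,p)$. The letter $C$ denotes a constant that depends only on $m$ and may change from line to line. For tensors $Y,Z$, the symbol $Y*Z$ denotes a linear combination of contractions of $Y\otimes Z$ with universal coefficients; thus $|Y*Z|\le C|Y||Z|$ and $\nabla(Y*Z)=\nabla Y*Z+Y*\nabla Z$. For functions,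
\begin{equation}\label{eq:rules}
\Box(fh)=f\Box h+h\Box f-2\langle\nabla f,\nabla h\rangle,\qquad\Box\psi(f)=\psi'(f)\Box f-\psi''(f)|\nabla f|^2 .
\end{equation}

\subsection*{Curvature}
The textbook evolution equations are
\begin{gather}
\Box R=2|\mathrm{Rc}|^2,\qquad\partial_t\mathrm{Rm}=\Delta\mathrm{Rm}+\mathrm{Rm}*\mathrm{Rm},\qquad\partial_t\mathrm{Rc}=\Delta\mathrm{Rc}+\mathrm{Rm}*\mathrm{Rc},\label{eq:evol}\\
\partial_t\Gamma_{ij}^k=-g^{kl}\big(\nabla_iR_{jl}+\nabla_jR_{il}-\nabla_lR_{ij}\big).\label{eq:gamma}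
\end{gather}
Suppose $\partial_tZ=\Delta Z+E$. By \eqref{eq:gamma}, $\partial_t\nabla Z=\nabla\partial_tZ+\nabla\mathrm{Rc}*Z$, and commuting derivatives gives $\nabla\Delta Z-\Delta\nabla Z=\mathrm{Rm}*\nabla Z+\nabla\mathrm{Rm}*Z$. Moreover the norm evolves with the metric, which contributes $\mathrm{Rc}*Z*Z$ to $\partial_t|Z|^2$. Therefore
\[
\partial_t\nabla Z=\Delta\nabla Z+\nabla E+\mathrm{Rm}*\nabla Z+\nabla\mathrm{Rm}*Z,\qquad\Box|Z|^2\le-2|\nabla Z|^2+2|E||Z|+C|\mathrm{Rm}||Z|^2 .
\]
Applying the first formula twice to $\mathrm{Rm}$ and twice to $\mathrm{Rc}$, and then the second, we obtain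
\begin{align}
\Box|\mathrm{Rm}|^2&\le-2|\nabla\mathrm{Rm}|^2+C|\mathrm{Rm}|^3,\label{eq:rm0}\\
\Box|\nabla\mathrm{Rm}|^2&\le-2|\nabla^2\mathrm{Rm}|^2+C|\mathrm{Rm}||\nabla\mathrm{Rm}|^2,\label{eq:rm1}\\
\Box|\nabla^2\mathrm{Rm}|^2&\le-2|\nabla^3\mathrm{Rm}|^2+C|\mathrm{Rm}||\nabla^2\mathrm{Rm}|^2+C|\nabla\mathrm{Rm}|^2|\nabla^2\mathrm{Rm}|,\label{eq:rm2}\\
\Box|\mathrm{Rc}|^2&\le-2|\nabla\mathrm{Rc}|^2+C|\mathrm{Rm}||\mathrm{Rc}|^2,\label{eq:rc0}\\
\Box|\nabla\mathrm{Rc}|^2&\le-2|\nabla^2\mathrm{Rc}|^2+C|\mathrm{Rm}||\nabla\mathrm{Rc}|^2+C|\nabla\mathrm{Rm}||\mathrm{Rc}||\nabla\mathrm{Rc}|,\label{eq:rc1}\\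
\Box|\nabla^2\mathrm{Rc}|^2&\le-2|\nabla^3\mathrm{Rc}|^2+C|\mathrm{Rm}||\nabla^2\mathrm{Rc}|^2\notag\\
&\qquad+C\big(|\nabla\mathrm{Rm}||\nabla\mathrm{Rc}|+|\nabla^2\mathrm{Rm}||\mathrm{Rc}|\big)|\nabla^2\mathrm{Rc}|.\label{eq:rc2}
\end{align}
Every term in \eqref{eq:rc0}--\eqref{eq:rc2} is quadratic in $\mathrm{Rc}$ and its derivatives; this is why smallness of $\mathrm{Rc}$ passes to its derivatives.

There is a second way to write $\partial_t\mathrm{Rm}$. The variation of the $(3,1)$ curvature tensor is $\nabla_i(\partial_t\Gamma_{jk}^l)-\nabla_j(\partial_t\Gamma_{ik}^l)$, which by \eqref{eq:gamma} is a linear combination of components of $\nabla^2\mathrm{Rc}$. Adding the variation of the norm,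
\begin{equation}\label{eq:dtrm}
\big|\partial_t|\mathrm{Rm}|^2\big|\le C\big(|\mathrm{Rm}||\nabla^2\mathrm{Rc}|+|\mathrm{Rm}|^2|\mathrm{Rc}|\big).
\end{equation}

\subsection*{The heat equation}
Let $\Box u=0$. Since $\partial_tg^{ij}=2R^{ij}$, we have $\partial_t|\nabla u|^2=2\,\mathrm{Rc}(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle$, while Bochner's formula says that $\Delta|\nabla u|^2$ equals the same expression plus $2|\nabla^2u|^2$. Next, $g^{ij}\partial_t\Gamma_{ij}^k=-(2\nabla^iR_i{}^k-\nabla^kR)=0$ by the contracted Bianchi identity, so the time derivative of the operator $\Delta_{g(t)}$ is $2\langle\mathrm{Rc},\nabla^2\,\cdot\,\rangle$. Hence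
\begin{equation}\label{eq:heat}
\Box u^2=-2|\nabla u|^2,\qquad\Box|\nabla u|^2=-2|\nabla^2u|^2,\qquad\Box\Delta u=2\langle\mathrm{Rc},\nabla^2u\rangle .
\end{equation}

\subsection*{Maximum principle and localization}
If a function $f$, smooth near $(x_1,t_1)$, satisfies $f(x,t)\le f(x_1,t_1)$ for $x$ near $x_1$ and $t\le t_1$ near $t_1$, then $\nabla f=0$, $\Delta f\le0$ and $\partial_tf\ge0$ at $(x_1,t_1)$, so $\Box f\ge0$ there.

\begin{lemma}\label{lem:mp}
Let $I=[t_a,t_b]$, let $D\subset M\times I$ be compact, and let $D^\circ$ be the set of points of $D$ with $t>t_a$ that have a neighborhood in $M\times I$ contained in $D$. Let $f$ be continuous on $D$ and smooth on $D^\circ$, with $\Box f\le K$ on $D^\circ$ for a constant $K\ge0$, and $f\le\mu$ on $D\setminus D^\circ$. Then $f\le\mu+K(t-t_a)$ on $D$.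
\end{lemma}

\begin{proof}
For $\kappa>0$ the function $f-(K+\kappa)(t-t_a)$ has $\Box<0$ on $D^\circ$, so it attains its maximum over $D$ on $D\setminus D^\circ$, where it is at most $\mu$. Let $\kappa\to0$.
\end{proof}

If $f\ge0$ has compact support in $M\times I$, we take $D=D'\times I$ with $D'\subset M$ compact and containing the spatial support in its interior; then $\mu=\max f(\cdot,t_a)$.

Fix once and for all a smooth nondecreasing $\zeta:\mathbb R\to[0,1]$ with $\zeta=0$ on $(-\infty,0]$ and $\zeta=1$ on $[1,\infty)$, and let $c_0=\max\big(4\sup\zeta'^2,\sup|(\zeta^2)''|\big)$, a numerical constant.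

\begin{lemma}\label{lem:loc}
Let $f$ be a smooth function on an open subset of space-time with $|\nabla f|\le\ell_0$ and $\Box f\le0$. Let $a<b$ and $\varphi=\zeta\big(\frac{f-a}{b-a}\big)^2$. For every smooth time-dependent tensor $Z$,
\[
\Box\big(\varphi|Z|^2\big)\le\varphi\big(\Box|Z|^2+2|\nabla Z|^2\big)+\frac{3c_0\ell_0^2}{(b-a)^2}|Z|^2 ,
\]
and the left side vanishes on $\{f<a\}$.
\end{lemma}

\begin{proof}
Let $c_1=c_0\ell_0^2(b-a)^{-2}$. The chain rule gives $|\nabla\varphi|^2\le c_1\varphi$. Since $\zeta^2$ is nondecreasing and $\Box f\le0$, \eqref{eq:rules} gives $\Box\varphi\le c_1$. Where $\varphi>0$, the bound $|\nabla|Z|^2|\le2|Z||\nabla Z|$ gives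
\[
2|\nabla\varphi|\,\big|\nabla|Z|^2\big|\le2\varphi|\nabla Z|^2+2\varphi^{-1}|\nabla\varphi|^2|Z|^2\le2\varphi|\nabla Z|^2+2c_1|Z|^2 ;
\]
where $\varphi=0$, the left side is zero. Insert these bounds in the product rule \eqref{eq:rules}.
\end{proof}

\section{A cutoff at infinity}\label{sec:cutoff}

On a noncompact manifold with unbounded curvature a supremum need not be attained. We build compactly supported cutoffs $\phi_\rho\to1$ whose error terms are at most $c_0\rho^{-2}$. Only the threshold for $\rho$ depends on the flow, and it disappears when $\rho\to\infty$.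

\begin{lemma}\label{lem:proper}
The function $(x,t)\mapsto d_t(x)$ is continuous on $M\times[0,T]$, and $\{(x,t):d_t(x)\le D\}$ is compact for every $D>0$.
\end{lemma}

\begin{proof}
Fix $t_\infty\in[0,T]$, $D>0$ and $\theta\in(1,\sqrt2]$. The closed ball $\bar B$ of $g(t_\infty)$-radius $2D+1$ about $p$ is compact by completeness, so $\theta^{-2}g(t_\infty)\le g(t)\le\theta^2g(t_\infty)$ on $\bar B$ for $t$ near $t_\infty$. For such $t$:

(i) If $d_{t_\infty}(x)\le D$, a minimal $g(t_\infty)$-geodesic from $p$ to $x$ lies in $\bar B$, so $d_t(x)\le\theta d_{t_\infty}(x)\le\sqrt2D$.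

(ii) If $d_t(x)\le\sqrt2D$, a minimal $g(t)$-geodesic from $p$ to $x$ lies in $\bar B$, because a path from $p$ that leaves $\bar B$ has $g(t)$-length at least $(2D+1)/\sqrt2>\sqrt2D$. So $x\in\bar B$ and $d_{t_\infty}(x)\le\theta d_t(x)$.

Since $\theta$ is arbitrarily close to $1$ and $d_{t_\infty}$ is continuous on $M$, (i) and (ii) give continuity. If $d_{t_i}(x_i)\le D$, pass to a subsequence with $t_i\to t_\infty$; by (ii) $x_i\in\bar B$ for large $i$, a further subsequence converges, and the limit lies in the set by continuity.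
\end{proof}

The distance function is not smooth, so we bound $\Box d$ from below through smooth functions that touch it from above; the barrier is after Perelman. The point is that a Ricci bound is needed only near $p$. By Lemma~\ref{lem:proper} there is $K\ge0$ with $\mathrm{Rc}\le(m-1)K$ on $\{d_t\le1\}$; put $C_0=(m-1)(1+\frac23K)$.

\begin{lemma}\label{lem:barrier}
Let $d_{t_1}(x_1)\ge1$. There is a smooth function $\ell$ near $(x_1,t_1)$ with $\ell\ge d$, such that at $(x_1,t_1)$ we have $\ell=d$, $|\nabla\ell|=1$ and $\Box\ell\ge-C_0$.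
\end{lemma}

\begin{proof}
Let $a=d_{t_1}(x_1)$, let $\gamma:[0,a]\to M$ be a unit speed minimal $g(t_1)$-geodesic from $p$ to $x_1$, and let $E_1,\dots,E_m=\gamma'$ be a parallel orthonormal frame along $\gamma$. Put $f(s)=\min(s,1)$. For $x=\exp_{x_1}(\sum\xi^iE_i)$ near $x_1$ and $t$ near $t_1$, let $\ell(x,t)$ be the $g(t)$-length of the piecewise smooth curve
\[
s\mapsto\exp_{\gamma(s)}\Big(\sum_{i<m}\xi^if(s)E_i+\xi^m\frac saE_m\Big),\qquad s\in[0,a],
\]
with exponential maps of $g(t_1)$. The curve joins $p$ to $x$ because $f(0)=0$ and $f(a)=1$; it is $\gamma$ for $\xi=0$, and its velocity does not vanish for small $\xi$. So $\ell$ is smooth, $\ell\ge d$, and equality holds at $(x_1,t_1)$.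

All that follows is evaluated at $(x_1,t_1)$. By the first variation formula $\partial_{\xi^i}\ell=\langle E_i,\gamma'(a)\rangle$, so $|\nabla\ell|=1$. The $\xi^i$ are normal coordinates, so $\Delta\ell=\sum_i\partial_{\xi^i}^2\ell$. In the direction $\xi^m$ the curve is $s\mapsto\gamma(s(1+\xi^m/a))$, with $\gamma$ extended as a geodesic; its length is $a+\xi^m$, and the second derivative is zero. For $i<m$ the variation field $fE_i$ is normal to $\gamma$ and the endpoint moves along a geodesic, so the second variation formula gives $\partial_{\xi^i}^2\ell=\int_0^a\big(f'^2-f^2\sec(E_i,\gamma')\big)ds$. Summing, $\Delta\ell=(m-1)-\int_0^af^2\,\mathrm{Rc}(\gamma',\gamma')\,ds$. The flow equation gives $\partial_t\ell=-\int_0^a\mathrm{Rc}(\gamma',\gamma')\,ds$. On $[1,a]$, where nothing is known about the curvature, the two integrands cancel: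
\[
\Box\ell=-(m-1)-\int_0^1(1-s^2)\,\mathrm{Rc}(\gamma',\gamma')\,ds\ge-(m-1)-\tfrac23(m-1)K=-C_0 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:cutoff}
For $\rho\ge2+C_0T$ let $\phi=\phi_\rho=\omega\big((d_t+C_0t)/\rho\big)$, where $\omega(y)=\zeta(2-y)^2$. Then $\phi$ is continuous with compact support in $M\times[0,T]$ and values in $[0,1]$, and $\phi_\rho=1$ on any given compact set for $\rho$ large. At each $(x_1,t_1)$ there is a smooth local function $\hat\phi\le\phi$ with $\hat\phi=\phi$,
\begin{equation}\label{eq:cut}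
|\nabla\hat\phi|^2\le c_0\rho^{-2}\hat\phi\qquad\text{and}\qquad\Box\hat\phi\le c_0\rho^{-2}\qquad\text{at }(x_1,t_1).
\end{equation}
\end{lemma}

\begin{proof}
The function $\omega$ is nonincreasing, equal to $1$ on $(-\infty,1]$ and to $0$ on $[2,\infty)$, so the first assertions follow from Lemma~\ref{lem:proper}. If $d_{t_1}(x_1)<1$, then $d_t+C_0t<\rho$ near $(x_1,t_1)$, so $\phi=1$ there and $\hat\phi=1$ serves. Otherwise let $\hat\phi=\omega((\ell+C_0t)/\rho)$ with $\ell$ from Lemma~\ref{lem:barrier}; it lies below $\phi$ because $\ell\ge d$. At $(x_1,t_1)$ we have $|\nabla\hat\phi|^2=\omega'^2\rho^{-2}\le c_0\rho^{-2}\hat\phi$ and $\Box\hat\phi=\omega'\rho^{-1}(\Box\ell+C_0)-\omega''\rho^{-2}\le c_0\rho^{-2}$, since $\omega'\le0$.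
\end{proof}

The lemma is used as follows. Let $G,F$ be smooth, let $\phi G+F$ attain its maximum over $M\times[0,t_0]$ at $(x_1,t_1)$ with $t_1>0$, and let $G\ge0$ near that point. Then $\hat\phi G+F\le\phi G+F$ nearby with equality at the point, so $\hat\phi G+F$ has a local maximum there, and $\nabla(\hat\phi G+F)=0$ and $\Box(\hat\phi G+F)\ge0$ at $(x_1,t_1)$. A first consequence is that a quadratic damping term yields a $1/t$ bound regardless of initial data and growth at infinity.

\begin{lemma}\label{lem:riccati}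
Let $0<t_0\le T$, let $H$ be smooth on $M\times[0,t_0]$, and let $a>0$, $b\ge0$. Suppose $\Box H\le-aH^2$ at every point where $tH>b$. Then $tH\le\max(b,1/a)$ on $M\times[0,t_0]$.
\end{lemma}

\begin{proof}
The function $\phi\,tH$ is continuous with compact support and vanishes at $t=0$. Suppose its maximum is positive; it is attained at a point with $t>0$, $\phi>0$, $H>0$. If $tH\le b$ there, the maximum is at most $b$. Otherwise, $\nabla H=-H\nabla\hat\phi/\hat\phi$ at that point, so $-2\langle\nabla\hat\phi,\nabla H\rangle\le2c_0\rho^{-2}H$, and \eqref{eq:rules} and \eqref{eq:cut} give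
\[
0\le\Box(t\hat\phi H)\le\hat\phi H+3c_0t\rho^{-2}H-at\hat\phi H^2 .
\]
Dividing by $aH$, the maximum is at most $a^{-1}(1+3c_0T\rho^{-2})$. Let $\rho\to\infty$.
\end{proof}

Apply this to $H=-R$ with $b=0$ and $a=2/m$, which is allowed because $\Box(-R)=-2|\mathrm{Rc}|^2\le-\frac2mR^2$. We obtain B.-L.~Chen's lower bound $R\ge-m/(2t)$. It cannot be improved: if $g(0)$ has constant curvature $-\kappa$, then $g(t)=(1+2(m-1)\kappa t)g(0)$ and $tR\to-m/2$ as $\kappa\to\infty$. This is why the theorem assumes only an upper bound. With $\Lambda_1=\max(\Lambda,m/2)$,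
\begin{equation}\label{eq:R}
|R|\le\Lambda_1/t\qquad\text{on }M\times(0,T].
\end{equation}

\section{A weight from the heat equation}\label{sec:weight}

The initial function must be supported in the unit ball, nearly $1$ at $p$ and nearly $1$-Lipschitz, since the gap between its Lipschitz constant and $1$ is lost from the radius of the final ball. Let $L=1+\sigma/16\le2$.

\begin{lemma}\label{lem:u0}
There is a smooth $u_0:M\to[0,1]$ with compact support in $B_{g(0)}(p,1)$, $|\nabla u_0|_{g(0)}\le L$ and $u_0(p)\ge1-\sigma/4$.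
\end{lemma}

\begin{proof}
We first smooth $d_0$. Choose $\tau>0$ with $(1+\tau)^2\le1+\sigma/32$. Cover $M$ by charts onto Euclidean balls in which $(1+\tau)^{-2}g_E\le g(0)\le(1+\tau)^2g_E$, with $g_E$ the Euclidean metric, and take a locally finite partition of unity $(\chi_i)_{i\ge1}$ with each $\operatorname{supp}\chi_i$ compact in one such chart. Measuring straight segments shows that $d_0$ is $(1+\tau)$-Lipschitz for $g_E$ in the chart. A mollification $f_i$ of $d_0$, defined near $\operatorname{supp}\chi_i$, has the same Lipschitz constant, so $|\nabla f_i|_{g(0)}\le(1+\tau)^2$; and we can arrange $|f_i-d_0|\le\epsilon_i$ on $\operatorname{supp}\chi_i$, where $\epsilon_i<\sigma/16$ and $\epsilon_i\sup|\nabla\chi_i|\le2^{-i}\sigma/32$. Let $\hat d=\sum\chi_if_i$. Then $|\hat d-d_0|<\sigma/16$, and since $\sum\nabla\chi_i=0$,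
\[
|\nabla\hat d|=\Big|\sum\chi_i\nabla f_i+\sum(f_i-d_0)\nabla\chi_i\Big|\le1+\tfrac\sigma{32}+\tfrac\sigma{32}=L .
\]

Let $h(y)=\max(0,1-\frac{3\sigma}{16}-y)$ and let $\bar h$ be its convolution with an even smooth probability density supported in $[-\frac\sigma{32},\frac\sigma{32}]$. Then $-1\le\bar h'\le0$; $\bar h\ge h$ by Jensen's inequality, as $h$ is convex; $\bar h\le h+\frac\sigma{32}$, as $h$ is $1$-Lipschitz; and $\bar h(y)=0$ for $y\ge1-\frac{5\sigma}{32}$. Put $u_0=\bar h(\hat d)$. Then $|\nabla u_0|\le L$. From $\hat d\ge-\frac\sigma{16}$ we get $u_0\le h(-\frac\sigma{16})+\frac\sigma{32}<1$. The support lies in $\{d_0\le1-\frac{3\sigma}{32}\}$, which is compact by completeness. Finally $u_0(p)\ge h(\frac\sigma{16})=1-\frac\sigma4$.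
\end{proof}

\begin{proposition}\label{prop:u}
There is $u\in C^\infty(M\times[0,T])$ with $\Box u=0$, $u(\cdot,0)=u_0$ and $0\le u\le1$, such that, with $\beta=4m+12+3\Lambda_1$,
\[
|\nabla u|\le L,\qquad|\partial_tu|=|\Delta u|\le\beta t^{-1/2}\ \ (t>0),\qquad|u(\cdot,t)-u_0|\le2\beta\sqrt t .
\]
\end{proposition}

\begin{proof}
\emph{Existence.} If $M$ is compact, solve the linear parabolic equation directly. Otherwise exhaust $M$ by relatively compact domains $\Omega_j$ with smooth boundary and $\operatorname{supp}u_0\subset\Omega_1$, and let $u_j$ solve $\Box u_j=0$ on $\Omega_j\times[0,T]$ with $u_j=0$ on $\partial\Omega_j$ and $u_j(\cdot,0)=u_0$. On $\bar\Omega_j\times[0,T]$ the equation is uniformly parabolic with smooth coefficients, and the compatibility conditions hold to all orders because $u_0$ vanishes near $\partial\Omega_j$; so $u_j$ exists and is smooth. Lemma~\ref{lem:mp}, applied to $u_j$ and $-u_j$, gives $0\le u_j\le1$. The spatially interior Schauder estimates, valid up to $t=0$ for smooth initial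 data, bound every derivative of $u_j$ on a compact set $D'\times[0,T]$ in terms of $\sup|u_j|$, $u_0$ and the metrics near $D'$, hence uniformly in $j$. A diagonal subsequence converges smoothly on compact sets to the required $u$.

\emph{Gradient.} Let $G=|\nabla u|^2$. By \eqref{eq:heat} it is a subsolution, but it is not yet known to be bounded, so the cutoff error, a small multiple of $G$, has to be absorbed. The bounded function $u^2$ does this, since $\Box u^2=-2G$. At a point with $\phi>0$, \eqref{eq:cut} and $|\nabla G|\le2|\nabla^2u||\nabla u|$ give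
\[
\Box(\hat\phi G)\le c_0\rho^{-2}G-2\hat\phi|\nabla^2u|^2+4|\nabla\hat\phi||\nabla^2u||\nabla u|\le c_0\rho^{-2}G+2\hat\phi^{-1}|\nabla\hat\phi|^2G\le3c_0\rho^{-2}G .
\]
Let $\kappa>0$, $c_\rho=\frac32c_0\rho^{-2}$ and $F=\phi G+c_\rho u^2-\kappa t$. Where $\phi=0$ or $t=0$ we have $F\le L^2+c_\rho$. If $\sup F$ were larger, it would be attained in the compact support of $\phi$, at a point with $\phi>0$ and $t>0$; there $\Box(\hat\phi G+c_\rho u^2-\kappa t)\le-\kappa<0$, which is impossible at a maximum. So $\phi G\le L^2+c_\rho+\kappa T$. Let $\kappa\to0$ and $\rho\to\infty$.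

\emph{Laplacian.} The source term $2\langle\mathrm{Rc},\nabla^2u\rangle$ in the equation for $\Delta u$ contains two uncontrolled factors. But $-|\nabla^2u|^2$ and $-|\mathrm{Rc}|^2$ are, up to a factor $2$, $\Box|\nabla u|^2$ and $\Box(-R)$, and both $|\nabla u|^2$ and $R$ are controlled. Fix $t_0\in(0,T]$ and a sign $\pm$, let $\lambda=t_0^{-1/2}$, and put
\[
H=\pm\Delta u+e,\qquad e=\lambda|\nabla u|^2-\lambda^{-1}R .
\]
By \eqref{eq:evol}, \eqref{eq:heat} and $2|\mathrm{Rc}||\nabla^2u|\le\lambda|\nabla^2u|^2+\lambda^{-1}|\mathrm{Rc}|^2$,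
\[
\Box H\le2|\mathrm{Rc}||\nabla^2u|-2\lambda|\nabla^2u|^2-2\lambda^{-1}|\mathrm{Rc}|^2\le-\lambda|\nabla^2u|^2\le-\tfrac\lambda m(\Delta u)^2 .
\]
For $0<t\le t_0$, the gradient bound and \eqref{eq:R} give $t|e|\le t\lambda L^2+\lambda^{-1}\Lambda_1\le E\sqrt{t_0}$ with $E=4+\Lambda_1$; the choice of $\lambda$ balances the two terms. Where $tH>2E\sqrt{t_0}$ we have $H>2|e|$, so $|\Delta u|=|H-e|\ge H/2$ and $\Box H\le-\frac\lambda{4m}H^2$. Lemma~\ref{lem:riccati} with $a=\lambda/(4m)$ and $b=2E\sqrt{t_0}$ gives $tH\le(4m+2E)\sqrt{t_0}$. At $t=t_0$ this yields $\pm\Delta u=H-e\le(4m+3E)t_0^{-1/2}=\beta t_0^{-1/2}$. Integrating $\partial_tu=\Delta u$ in time gives the last bound.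
\end{proof}

For a constant $B\ge4\beta$ define the \emph{weight}
\[
w=u-B\sqrt t\qquad\text{on }M\times[0,T].
\]
It is continuous, smooth for $t>0$, at most $1$, and equal to $u_0$ at $t=0$. For $t>0$, Proposition~\ref{prop:u} and $\beta\le B/4$ give
\begin{equation}\label{eq:w}
|\nabla w|\le L,\qquad\Box w=-\tfrac B2t^{-1/2}<0,\qquad\partial_tw\le-\tfrac B4t^{-1/2},\qquad w\le u_0-\tfrac B2\sqrt t .
\end{equation}
A solution of the heat equation spreads at once beyond the support of its initial value; subtracting $B\sqrt t$ undoes this. By the last inequality $w>0$ implies $u_0>0$, so $\{w>0\}$ lies in the compact set $\operatorname{supp}u_0\times[0,T]\subset B_{g(0)}(p,1)\times[0,T]$, and $\{w\ge a\}$ is compact for every $a>0$.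

\section{The weighted curvature estimate}\label{sec:key}

\begin{proposition}\label{prop:key}
There are constants $A\ge2$ and $B\ge4\beta$, depending only on $m$ and $\Lambda$, such that the weight $w=u-B\sqrt t$ satisfies $|\mathrm{Rm}|\,w^2<A^2$ on $\{w>0\}$.
\end{proposition}

\subsection*{The first touching point}
Let $A\ge2$ and $B\ge4\beta$ be constants for which the estimate fails. We derive inequalities that are contradictory for a suitable choice of $A$ and $B$. The function $|\mathrm{Rm}|w_+^2$ is continuous with compact support, so its spatial maximum is continuous in $t$; at $t=0$ it is at most $1<A^2$, by the initial curvature bound. Let $\bar t>0$ be the first time at which the maximum equals $A^2$, attained at $\bar x$. Let $Q=|\mathrm{Rm}|(\bar x,\bar t)$ and $\bar w=w(\bar x,\bar t)=AQ^{-1/2}$. Since $\bar w\le1$, we have $Q\ge A^2$. Rescale: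
\[
\tilde g(s)=Q\,g(s/Q),\qquad v(x,s)=w(x,s/Q)/\bar w,\qquad s\in[0,S],\quad S=Q\bar t .
\]
Then $\tilde g$ is a Ricci flow; passing from $g$ to $\tilde g$ divides $|\mathrm{Rm}|$, $R$, $\partial_t$ and $\Box$ by $Q$, and $|\nabla f|$ by $Q^{1/2}$. Until the end of this section all geometric quantities refer to $\tilde g$. Using $Q^{1/2}\bar w=A$, we read off:
\begin{itemize}
\item[(a)] $|\nabla v|\le L/A\le2/A\le1$ and $\Box v\le0$ for $s>0$; the sets $\{v\ge a\}$, $a>0$, are compact.
\item[(b)] $\partial_sv\le-\frac B4(s/Q)^{-1/2}(Q\bar w)^{-1}=-\frac B{4A}s^{-1/2}$ for $s>0$.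
\item[(c)] $|\mathrm{Rm}|\le A^2/(Qw^2)=v^{-2}$ on $\{v>0\}$, because $\bar t$ is the first time; in particular $|\mathrm{Rm}|\le4$ on $\{v\ge\frac12\}$. Moreover $|\mathrm{Rm}|(\bar x,S)=v(\bar x,S)=1$.
\item[(d)] $|R|\le\Lambda_1/s$ for $s>0$, because \eqref{eq:R} is scale invariant.
\item[(e)] $|\mathrm{Rm}|\le Q^{-1}\le A^{-2}$ on $\{v>0\}$ at $s=0$.
\end{itemize}
By (c), the function $s\mapsto|\mathrm{Rm}|^2v^4(\bar x,s)$ is at most $1$ for $s\le S$ near $S$ and equals $1$ at $s=S$, so its derivative at $S$, which is $\partial_s|\mathrm{Rm}|^2+4\,\partial_sv$, is nonnegative. With (b),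
\begin{equation}\label{eq:fast}
\partial_s|\mathrm{Rm}|^2(\bar x,S)\ge\frac BA\,S^{-1/2}.
\end{equation}

\subsection*{Short times}

\begin{lemma}\label{lem:short}
There is $A_1=A_1(m)$ such that $A\ge A_1$ implies $S>2$.
\end{lemma}

\begin{proof}
Suppose $S\le2$. Let $\varphi=\zeta(2v-1)^2$, which is the cutoff of Lemma~\ref{lem:loc} with $a=\frac12$, $b=1$, $\ell_0=2/A$, and let $f=\varphi|\mathrm{Rm}|^2$. On $\{v\ge\frac12\}$ we have $|\mathrm{Rm}|\le4$, so \eqref{eq:rm0} and Lemma~\ref{lem:loc} give $\Box f\le C_1f+C_2A^{-2}$ for $s>0$, with $C_1=C_1(m)$ and $C_2=3c_0\cdot4\cdot4\cdot16$; on $\{v<\frac12\}$ the same holds because $f$ vanishes. The function $f$ is continuous with compact support, smooth for $s>0$, and at most $A^{-4}$ at $s=0$ by (e). Since $\Box(e^{-C_1s}f)\le C_2A^{-2}$, Lemma~\ref{lem:mp} gives $f\le e^{2C_1}(A^{-4}+2C_2A^{-2})$ on $M\times[0,S]$. But $f(\bar x,S)=1$ by (c), which is impossible for $A\ge A_1(m)$.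
\end{proof}

\subsection*{Slow change}
Let $S\ge2$. We localize the argument of Section~\ref{sec:idea}. Each use of the device costs a little space and time, so we fix nested regions in advance: for $0\le j\le5$ let
\[
a_j=\tfrac12+\tfrac j{10},\qquad\theta_j=S-1+\tfrac j5,\qquad D_j=\{(x,s):\theta_j\le s\le S,\ v(x,s)\ge a_j\}.
\]
These sets are compact and decreasing in $j$, and $(\bar x,S)\in D_5$. On $D_0$, (c), (d) and $S-1\ge S/2$ give
\[
|\mathrm{Rm}|\le4,\qquad|R|\le\eta:=2\Lambda_1/S .
\]

\begin{lemma}[Bernstein-type estimate]\label{lem:bern}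
Let $0\le j\le4$. Suppose that a smooth function $P$ and a smooth tensor $Z$ satisfy on $D_j$
\[
|P|\le K_1,\qquad\Box P\le-|Z|^2+K_1,\qquad\Box|Z|^2\le-2|\nabla Z|^2+C_1|Z|^2+K_2
\]
with constants $K_1,K_2,C_1\ge0$. Then $|Z|^2\le5(3\lambda K_1+K_2)$ on $D_{j+1}$, where $\lambda=1+C_1+300c_0$.
\end{lemma}

\begin{proof}
Let $\varphi=\zeta(10(v-a_j))^2$ and $\tau=s-\theta_j\in[0,1]$. Lemma~\ref{lem:loc} with $\ell_0=1$ and $b-a=\frac1{10}$ gives
\[
\Box(\tau\varphi|Z|^2)=\varphi|Z|^2+\tau\,\Box(\varphi|Z|^2)\le(1+C_1+300c_0)|Z|^2+K_2=\lambda|Z|^2+K_2 ,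
\]
so $f=\tau\varphi|Z|^2+\lambda P$ satisfies $\Box f\le K_2+\lambda K_1$ on $D_j$. A point of $D_j$ with $s>\theta_j$ and $v>a_j$ belongs to $D_j^\circ$; at every other point $\tau\varphi=0$ and $f\le\lambda K_1$. Lemma~\ref{lem:mp} gives $f\le2\lambda K_1+K_2$, hence $\tau\varphi|Z|^2\le3\lambda K_1+K_2$. On $D_{j+1}$ we have $\varphi=1$ and $\tau\ge\frac15$.
\end{proof}

\begin{lemma}\label{lem:slow}
There is $C_*=C_*(m,\Lambda)$, independent of $A$ and $B$, such that $S\ge2$ implies $\big|\partial_s|\mathrm{Rm}|^2\big|(\bar x,S)\le C_*S^{-1/2}$.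
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:bern} five times. The first two applications bound the coefficients $\nabla\mathrm{Rm}$ and $\nabla^2\mathrm{Rm}$ that occur in \eqref{eq:rc1} and \eqref{eq:rc2}; the last three carry the smallness of $R$ to $\nabla^2\mathrm{Rc}$. Bounds obtained on $D_j$ hold on all later sets, and in each application $C_1$ depends only on $m$.
\begin{enumerate}
\item On $D_0$ take $P=|\mathrm{Rm}|^2$, $Z=\nabla\mathrm{Rm}$. By \eqref{eq:rm0} and \eqref{eq:rm1} we may take $K_1=C$, $K_2=0$. So $|\nabla\mathrm{Rm}|\le C$ on $D_1$.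
\item On $D_1$ take $P=|\nabla\mathrm{Rm}|^2$, $Z=\nabla^2\mathrm{Rm}$. By \eqref{eq:rm1}, $K_1=C$. The last term of \eqref{eq:rm2} is at most $C|Z|\le C|Z|^2+C$, so $K_2=C$. Thus $|\nabla^2\mathrm{Rm}|\le C$ on $D_2$.
\item On $D_2$ take $P=-R$, $Z=\mathrm{Rc}$. Since $|P|\le\eta$ and $\Box P=-2|Z|^2$, we may take $K_1=\eta$, and $K_2=0$ by \eqref{eq:rc0}. So $|\mathrm{Rc}|^2\le C\eta$ on $D_3$.
\item On $D_3$ take $P=|\mathrm{Rc}|^2$, $Z=\nabla\mathrm{Rc}$. By \eqref{eq:rc0}, $K_1=C\eta$. The last term of \eqref{eq:rc1} is at most $C|Z|^2+C|\mathrm{Rc}|^2$, so $K_2=C\eta$. Thus $|\nabla\mathrm{Rc}|^2\le C\eta$ on $D_4$.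
\item On $D_4$ take $P=|\nabla\mathrm{Rc}|^2$, $Z=\nabla^2\mathrm{Rc}$. The last two terms of \eqref{eq:rc1} are at most $C(|\nabla\mathrm{Rc}|^2+|\mathrm{Rc}|^2)$, so $K_1=C\eta$. The last term of \eqref{eq:rc2} is at most $C|Z|^2+C(|\nabla\mathrm{Rc}|^2+|\mathrm{Rc}|^2)$, so $K_2=C\eta$. Thus $|\nabla^2\mathrm{Rc}|^2\le C\eta$ on $D_5$.
\end{enumerate}
At $(\bar x,S)\in D_5$ we have $|\mathrm{Rm}|=1$, so \eqref{eq:dtrm} gives $|\partial_s|\mathrm{Rm}|^2|\le C\eta^{1/2}=C\sqrt{2\Lambda_1}\,S^{-1/2}$. The constants $A$ and $B$ entered only through $|\nabla v|\le1$ and $\Box v\le0$.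
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Fix $A=\max(2,A_1)$ and then $B=\max(4\beta,2AC_*+1)$; both depend only on $m$ and $\Lambda$, since $A_1$, $\beta$ and $C_*$ do. If the estimate failed, Lemma~\ref{lem:short} would give $S>2$, and then \eqref{eq:fast} and Lemma~\ref{lem:slow} would give $B/A\le C_*$, contrary to the choice of $B$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

We return to the unscaled flow, with $A$ and $B$ from Proposition~\ref{prop:key}. Two things remain: to show that the weight is bounded below on the moving ball $B_{g(t)}(p,1-\sigma)$, and to improve the rough bound of order $\sigma^{-2}$ to $1+C_\sigma t$.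

\emph{The weight on the ball.} Let $x\in B_{g(t)}(p,1-\sigma)$. Integrate $|\nabla u|\le L$ along a minimal $g(t)$-geodesic from $p$ to $x$, and use Proposition~\ref{prop:u} and Lemma~\ref{lem:u0} at $p$:
\begin{align*}
w(x,t)&\ge u(p,t)-L(1-\sigma)-B\sqrt t\\
&\ge1-\tfrac\sigma4-\big(1+\tfrac\sigma{16}\big)(1-\sigma)-(2\beta+B)\sqrt t\ \ge\ \tfrac{11}{16}\sigma-(2\beta+B)\sqrt t .
\end{align*}
Put $\varepsilon_\sigma=c\,\sigma$ with $c=\frac3{16(2\beta+B)}$, which is less than $1$ and depends only on $m$ and $\Lambda$. For $t\le\min(T,\varepsilon_\sigma^2)$ we get $w\ge\sigma/2$ on $B_{g(t)}(p,1-\sigma)$.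

\emph{The sharp initial constant.} On $\{w\ge\sigma/4\}$, Proposition~\ref{prop:key} gives $|\mathrm{Rm}|\le K_\sigma:=16A^2\sigma^{-2}$. Let $\varphi=\zeta(4w/\sigma-1)^2$, the cutoff of Lemma~\ref{lem:loc} with $a=\sigma/4$, $b=\sigma/2$ and, by \eqref{eq:w}, $\ell_0=2$. With \eqref{eq:rm0},
\[
\Box\big(\varphi|\mathrm{Rm}|^2\big)\le CK_\sigma^3+192c_0\sigma^{-2}K_\sigma^2=:C_\sigma\qquad(t>0)
\]
on $\{w\ge\sigma/4\}$, and the left side vanishes elsewhere. The function $\varphi|\mathrm{Rm}|^2$ is continuous with compact support in $M\times[0,T]$ and smooth for $t>0$. At $t=0$ it is at most $1$, because $\varphi(\cdot,0)$ is supported in $\operatorname{supp}u_0\subset B_{g(0)}(p,1)$. Lemma~\ref{lem:mp} gives $\varphi|\mathrm{Rm}|^2\le1+C_\sigma t$. For $t\le\min(T,\varepsilon_\sigma^2)$ we have $\varphi=1$ on $B_{g(t)}(p,1-\sigma)$, so there $|\mathrm{Rm}|\le\sqrt{1+C_\sigma t}\le1+C_\sigma t$. The constant $C_\sigma$ depends only on $m$, $\Lambda$ and $\sigma$, and the theorem is proved. \qed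

\begin{thebibliography}{1}
\bibitem{HRW} Shaosai Huang, Xiaochun Rong and Bing Wang, \emph{Collapsing geometry with Ricci curvature bounded below and Ricci flow smoothing}, arXiv:2008.12419 (2020).
\end{thebibliography}
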